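# Automorphisms of a crossed product that preserve $S_T$ but move $C_T$ out of its inner conjugacy class

## The guess that every automorphism in ${\rm Aut}(R_T,S_T)$ keeps the class of $C_T$

Let $G$ be a countable infinite abelian group acting on a non-atomic Lebesgue probability space $(X,\mu)$ by measure-preserving transformations $T_g$. The action is assumed free (for $g\neq 0$, almost no $x$ satisfies $T_gx=x$) and ergodic. Put $\alpha_g(f)=f\circ T_{-g}$ for $f\in L^\infty(X,\mu)$ and let $R=R_T=L^\infty(X,\mu)\rtimes_\alpha G$, which is the hyperfinite II$_1$ factor. It contains two abelian algebras: the image $C=C_T$ of $L^\infty(X,\mu)$, and the algebra $S=S_T$ generated by the canonical unitaries $v_g$. Both are maximal abelian subalgebras (masas).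

Two subalgebras $A,B\subset R$ are **inner conjugate** if $uAu^*=B$ for some unitary $u\in R$. Let ${\rm Aut}(R,S)$ be the group of $\gamma\in{\rm Aut}(R)$ with $\gamma(S)=S$, and let
$$K=\{\gamma\in{\rm Aut}(R,S):\ \gamma(C)\text{ and }C\text{ are inner conjugate}\}.$$
This is a subgroup. If $\gamma(C)=uCu^*$, then $\gamma^{-1}(C)=\gamma^{-1}(u)^*\,C\,\gamma^{-1}(u)$; and if also $\gamma_1(C)=u_1Cu_1^*$, then $\gamma_1\gamma(C)=\gamma_1(u)u_1\,C\,u_1^*\gamma_1(u)^*$.

Suppose that $T$ is weakly mixing. For an abelian group this means that the only $f\in L^2(X,\mu)$ with $\alpha_g(f)=\psi(g)f$ for all $g$, for some character $\psi$ of $G$, are the constants. Sergey Neshveyev and Erling Stormer, in "Ergodic theory and maximal abelian subalgebras of the hyperfinite factor" (arXiv:math/0112227, 2001), conjecture that then $K={\rm Aut}(R,S)$.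

This is also what one would guess, so let us test the guess on the automorphisms that can be written down.

* **Inner ones.** If ${\rm Ad}\,u$ preserves $S$, in particular if $u\in S$, then $({\rm Ad}\,u)(C)=uCu^*$. So ${\rm Ad}\,u\in K$.
* **Dual ones.** For a character $\chi$ of $G$, let $\theta_\chi(fv_g)=\chi(g)fv_g$. It preserves $S$ and fixes $C$ pointwise. So $\theta_\chi\in K$.
* **Geometric ones.** Let $\sigma\in{\rm Aut}(X,\mu)$ and let $\rho$ be an automorphism of $G$ with $\sigma T_g\sigma^{-1}=T_{\rho(g)}$. Then $f\mapsto f\circ\sigma^{-1}$, $v_g\mapsto v_{\rho(g)}$ respects the covariance relation, because $f\circ T_{-g}\circ\sigma^{-1}=f\circ\sigma^{-1}\circ T_{-\rho(g)}$. The resulting automorphism preserves both $S$ and $C$, so it lies in $K$.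

Since $K$ is a group, products of these are in $K$ too, and the guess passes every easy test. It is nevertheless false. We shall find a counterexample among *limits* of inner automorphisms ${\rm Ad}\,u$, $u\in U(S)$.

## Fourier series in $R$ and limits of ${\rm Ad}\,u$, $u\in U(S)$

We recall the tools. Let $\tau$ be the trace of $R$, $\|x\|_p=\tau(|x|^p)^{1/p}$, and let $E_C$ be the trace-preserving conditional expectation onto $C$. Then
$$v_gfv_g^*=\alpha_g(f),\qquad E_C(fv_g)=\delta_{g,0}f\qquad (f\in C).$$
The map $E_C$ is $C$-bimodular and contracts $\|\cdot\|_1$ and $\|\cdot\|_2$. Since ${\rm Ad}\,v_g$ preserves $C$ and $\tau$, we have $E_C(v_gxv_g^*)=\alpha_g(E_C(x))$. We also use $\|xy\|_1\le\|x\|_2\|y\|_2$, and the fact that balls of $R$ (in the operator norm) are complete for $\|\cdot\|_2$.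

Every $u\in S$ has a $\|\cdot\|_2$-convergent expansion $u=\sum_gc_u(g)v_g$ with $c_u(g)=\tau(uv_g^*)$ and $\|c_u\|_2=\|u\|_2$. In particular $\|c_u\|_2=1$ if $u$ is unitary. For $u,w\in S$ we have $c_{uw}=c_u*c_w$.

The group ${\rm Aut}(R)$ carries the topology of pointwise $\|\cdot\|_2$-convergence, which is metrizable. An automorphism in the closure $\overline{{\rm Ad}\,U(S)}$, taken inside ${\rm Aut}(R)$, fixes $S$ pointwise because each ${\rm Ad}\,u$ with $u\in U(S)$ does. So $\overline{{\rm Ad}\,U(S)}\subset{\rm Aut}(R,S)$.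

How can ${\rm Ad}(u_1\cdots u_n)$ converge? The late factors must almost commute with any given function. The $v_g$ themselves do this when $\alpha_g$ is close to the identity, since $[v_g,f]=(\alpha_g(f)-f)v_g$. This suggests a definition.

**Definition.** $T$ is **rigid** if there are $g_n\in G\setminus\{0\}$ with $\|\alpha_{g_n}(f)-f\|_2\to0$ for all $f\in C$.

For example, the rotation of the circle by an irrational angle $\theta$ is a rigid action of $\mathbb Z$: choose integers $n_k\ne0$ with $n_k\theta\to0$ modulo $1$. (It is not weakly mixing.) A free action that is mixing, meaning $\tau(\alpha_g(f)f^*)\to|\tau(f)|^2$ as $g\to\infty$, is not rigid. Indeed a rigidity sequence must leave every finite set: otherwise it has a constant subsequence $s\neq0$, and then $\alpha_s={\rm id}$, against freeness. But for $f\ne0$ of mean zero, mixing gives $\|\alpha_g(f)-f\|_2^2\to2\|f\|_2^2>0$.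

**Lemma 1 (infinite products).** Let $u_k\in U(S)$, and let $\mathcal F\subset C$ have $\|\cdot\|_2$-dense linear span in $L^2(X,\mu)$, with $\sum_k\|[u_k,f]\|_2<\infty$ for each $f\in\mathcal F$. For $\varepsilon\in\{-1,0,1\}^{\mathbb N}$ put $w_n=w_{\varepsilon|n}=\prod_{k\le n}u_k^{\varepsilon_k}$. Then ${\rm Ad}\,w_n$ converges to some $\gamma_\varepsilon\in\overline{{\rm Ad}\,U(S)}$. If $\varepsilon,\varepsilon'$ and $\varepsilon+\varepsilon'$ all lie in $\{-1,0,1\}^{\mathbb N}$, then $\gamma_\varepsilon\gamma_{\varepsilon'}=\gamma_{\varepsilon+\varepsilon'}$; in particular $\gamma_\varepsilon^{-1}=\gamma_{-\varepsilon}$. Finally, for $x\in R$,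
$$\|\gamma_\varepsilon(x)-w_nxw_n^*\|_2\le\sum_{m>n}\|[u_m,x]\|_2.\tag{1}$$

*Proof.* For a unitary $u$ we have $[u^*,x]=u^*(xu-ux)u^*$, so $\|[u^*,x]\|_2=\|[u,x]\|_2$. Since $w_m=w_{m-1}u_m^{\varepsilon_m}$,
$$\|w_mxw_m^*-w_{m-1}xw_{m-1}^*\|_2=\|u_m^{\varepsilon_m}xu_m^{-\varepsilon_m}-x\|_2=\|[u_m^{\varepsilon_m},x]\|_2\le\|[u_m,x]\|_2.$$
So $w_nfw_n^*$ is $\|\cdot\|_2$-Cauchy for $f\in\mathcal F$. As $w_n$ commutes with $v_g$, the sequence $w_nfv_gw_n^*=(w_nfw_n^*)v_g$ is Cauchy too. The span of these $fv_g$ is dense in $L^2(R)$ and the maps ${\rm Ad}\,w_n$ are $\|\cdot\|_2$-isometries, so ${\rm Ad}\,w_n$ converges pointwise on $L^2(R)$. Call the limit $\gamma_\varepsilon$. By completeness of balls, $\gamma_\varepsilon$ maps $R$ to $R$.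

The limit is linear, unital, trace-preserving and $*$-preserving, and it fixes $S$ pointwise. It is multiplicative: if $y_n\to y$ and $z_n\to z$ in $\|\cdot\|_2$ with bounded operator norms, then $y_nz_n\to yz$ in $\|\cdot\|_2$. Pointwise limits of isometries compose, that is, $A_n\to A$ and $B_n\to B$ imply $A_nB_n\to AB$. Since $S$ is abelian, $w_{\varepsilon|n}w_{\varepsilon'|n}=w_{(\varepsilon+\varepsilon')|n}$, and the composition rule follows. As $\gamma_0={\rm id}$, $\gamma_\varepsilon$ is bijective with inverse $\gamma_{-\varepsilon}$. So $\gamma_\varepsilon\in{\rm Aut}(R)$, and it is a limit of ${\rm Ad}\,w_n$ there. Summing the displayed estimate over $m>n$ gives (1). $\square$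

## An infinite product of the $v_g$ is outer but stays in $K$

The test action for these notes is the following. Let $G=\bigoplus_{k\ge1}\mathbb Z$ with standard generators $e_k$, let $X_k=\{\pm1\}^{\mathbb Z}$ with the fair product measure, and let $G$ act on $X=\prod_kX_k$ coordinatewise: $(T_gx)_k(i)=x_k(i-g_k)$.

* *Rigid.* If $f$ depends only on finitely many of the coordinates $x_1,x_2,\dots$, then $\alpha_{e_n}(f)=f$ for large $n$. Such $f$ are $\|\cdot\|_2$-dense and the $\alpha_{e_n}$ are isometries, so $\alpha_{e_n}\to{\rm id}$.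
* *Free.* If $g_k\ne0$, a fixed point of $T_g$ has a periodic $k$-th coordinate in $\{\pm1\}^{\mathbb Z}$, with period $|g_k|$. There are finitely many such sequences, and each is a null set.
* *Weakly mixing.* Let $L^2_0$ denote the functions of mean zero. As $G$-modules, $L^2(X)\ominus\mathbb C=\bigoplus_F\bigotimes_{k\in F}L_0^2(X_k)$ over finite nonempty $F\subset\mathbb N$. A nonconstant eigenfunction has a nonzero component $\xi$ in some summand $F$, and $\xi$ is an eigenvector. Fix $k\in F$. On that summand $e_k$ acts as $U\otimes1$, where $U$ is the shift operator on $L^2_0(X_k)$. The Bernoulli shift is mixing, so $\langle(U^j\otimes1)\xi,\xi\rangle\to0$ as $j\to\infty$. But for an eigenvector this number has modulus $\|\xi\|^2$. So there is none.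

In particular the action is ergodic. The same three checks work for any Bernoulli shifts with nontrivial base. For freeness one uses that two independent samples of the base agree with probability less than $1$, so infinitely many independent such agreements have probability $0$.

The obvious try is Lemma 1 with $u_k=v_{e_k}$. Take $\mathcal F$ to be the functions of finitely many coordinates; each of them commutes with $v_{e_k}$ for large $k$, so the sums are finite. We get $\gamma=\lim{\rm Ad}\,v_{e_1+\cdots+e_n}$. This automorphism is not of the form ${\rm Ad}\,u$ with $u\in U(S)$. On $C$ it acts as the automorphism $\beta$ which shifts *every* coordinate by one step. If $ufu^*=\beta(f)$ for all $f\in C$ and $u=\sum c_u(g)v_g$, then comparing the coefficients in $uf=\beta(f)u$ gives $c_u(g)(\alpha_g(f)-\beta(f))=0$ for all $f$, so $\beta=\alpha_g$ for any $g$ with $c_u(g)\ne0$. But $g$ has finite support, and $\beta$ moves all coordinates.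

So $\gamma$ is a new automorphism, and still it does not help. We have $\gamma(C)=\beta(C)=C$, hence $\gamma\in K$. Leaving ${\rm Ad}\,U(S)$ is not enough: each $v_g$ normalizes $C$, so all the partial products do, and so does the limit. The coefficient function of $v_{e_1+\cdots+e_n}$ is a single point mass, however large $n$ is. To see what a better choice must do, we compute how $w^*aw$ sits relative to $C$.

## The Fourier coefficients of $u^*au$ and a test against all unitaries of $R$

**Lemma 2.** Let $u\in U(S)$, $c=c_u$, $a\in C$, $h\in G$. Then, with norm-absolute convergence,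
$$E_C(u^*auv_h)=\sum_g\overline{c(g)}\,c(g-h)\,\alpha_{-g}(a).\tag{2}$$

*Proof.* Since $\|E_C(\xi^*\eta)\|_1\le\|\xi\|_2\|\eta\|_2$, the map $(\xi,\eta)\mapsto E_C(\xi^*\eta)$ is continuous from $L^2(R)\times L^2(R)$ to $L^1$. So we may insert the partial sums of $u=\sum_gc(g)v_g$ and $auv_h=\sum_{g'}c(g')av_{g'+h}$ and pass to the limit. For single terms,
$$E_C(v_g^*av_{g'+h})=E_C(\alpha_{-g}(a)v_{g'+h-g})=\delta_{g',\,g-h}\,\alpha_{-g}(a),$$
which gives (2). The convergence is absolute in norm, since $\sum_g|c(g)||c(g-h)|\le\|c\|_2^2=1$ by Cauchy–Schwarz. $\square$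

If the translates $\alpha_{-g}(a)$ were orthonormal, the $\|\cdot\|_2$-norm of (2) would be
$$\Big(\sum_g|c(g)|^2|c(g-h)|^2\Big)^{1/2}\le\|c\|_\infty.\tag{3}$$
So what matters is that the mass of $c_{w_n}$ *spreads out*: $\|c_{w_n}\|_\infty\to0$. The $v_g$ fail here, since they have $\|c\|_\infty=1$. The next lemma says that smallness of these coefficients does finish the job, against every unitary $w\in R$ at once.

**Lemma 3.** Let $\gamma\in{\rm Aut}(R)$, and suppose there are $a_n\in U(C)$ such that $b_n=\gamma^{-1}(a_n)$ satisfies $\|E_C(b_nv_h)\|_2\to0$ for every $h\in G$. Then $\gamma(C)$ and $C$ are not inner conjugate.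

*Proof.* First we show $\|E_C(xb_ny)\|_1\to0$ for all $x,y\in R$. For $x=fv_g$, $y=v_hf'$ with $f,f'\in C$,
$$E_C(fv_g\,b_n\,v_hf')=ff'\,E_C\big(v_g(b_nv_{h+g})v_g^*\big)=ff'\,\alpha_g\big(E_C(b_nv_{h+g})\big)\to0\quad\text{in }\|\cdot\|_2,$$
hence in $\|\cdot\|_1$. By linearity the same holds for $x,y$ in the span of $\{fv_g\}$, which is $\|\cdot\|_2$-dense (and contains all $v_hf'=\alpha_h(f')v_h$). Finally $\|E_C(xb_ny)\|_1\le\|x\|_2\|b_ny\|_2=\|x\|_2\|y\|_2$, so for $x',y'$ in the span
$$\|E_C(xb_ny)-E_C(x'b_ny')\|_1\le\|x-x'\|_2\|y\|_2+\|x'\|_2\|y-y'\|_2,$$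
and the statement extends to all $x,y\in R$.

Now suppose $\gamma(C)=wCw^*$ with $w\in U(R)$. Then $wa_nw^*\in\gamma(C)$, so
$$\gamma^{-1}(w)\,b_n\,\gamma^{-1}(w)^*=\gamma^{-1}(wa_nw^*)$$
is a unitary in $C$, and $\|E_C(\gamma^{-1}(w)b_n\gamma^{-1}(w)^*)\|_1=1$ for all $n$. This contradicts the first part with $x=\gamma^{-1}(w)$, $y=\gamma^{-1}(w)^*$. $\square$

## A counterexample for $\bigoplus\mathbb Z$ with the unitaries $\exp(i\,{\rm Re}\,v_{e_k})$

We keep the test action and replace $v_{e_k}$ by a unitary that is also generated by $v_{e_k}$, hence commutes with the same functions, but has several nonzero coefficients. Put ${\rm Re}\,v_g=\frac12(v_g+v_g^*)$ and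
$$u_k=\exp(i\,{\rm Re}\,v_{e_k}),\qquad F(\theta)=e^{i\cos\theta}=\sum_{j\in\mathbb Z}\beta_je^{ij\theta},\quad\beta\in\ell^1(\mathbb Z).$$
By functional calculus $u_k=\sum_j\beta_jv_{je_k}$.

*One factor is spread by a fixed amount: $\kappa_0:=\max_j|\beta_j|<1$.* As $|F|=1$, Parseval gives $\sum_j|\beta_j|^2=1$. If $|\beta_r|=1$, then all other coefficients vanish and $F(\theta)=\beta_re^{ir\theta}$. Now $F$ is even, so $e^{ir\theta}=e^{-ir\theta}$ for all $\theta$, so $r=0$ and $F$ is constant. But $F(0)=e^i\neq1=F(\pi/2)$.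

*The product is spread arbitrarily far.* For $w_n=u_1\cdots u_n$ the coefficient $c_{w_n}(g)$ is $\prod_{k\le n}\beta_{g_k}$ if $g\in\mathbb Z^n=\langle e_1,\dots,e_n\rangle$, and $0$ otherwise. So $\|c_{w_n}\|_\infty=\kappa_0^n\to0$.

*The limit exists.* A function of finitely many coordinates commutes with $u_k$ for large $k$, so Lemma 1 gives $\gamma=\lim{\rm Ad}\,w_n\in\overline{{\rm Ad}\,U(S)}$ with $\gamma^{-1}=\lim{\rm Ad}\,w_n^*$.

*Test unitaries.* Let $a_n(x)=x_1(0)x_2(0)\cdots x_n(0)\in U(C)$. Then $\alpha_g(a_n)(x)=\prod_{k\le n}x_k(g_k)$, and for distinct $g\in\mathbb Z^n$ these functions are orthonormal: if $g_k\neq g_k'$, the factor $x_k(g_k)x_k(g'_k)$ has mean zero. Also $a_n$ commutes with $u_m$ for $m>n$, so $\gamma^{-1}(a_n)=w_n^*a_nw_n$ exactly. By (2) and (3),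
$$\|E_C(\gamma^{-1}(a_n)v_h)\|_2\le\|c_{w_n}\|_\infty=\kappa_0^n\to0\qquad(h\in G),$$
and Lemma 3 shows that $\gamma(C)$ and $C$ are not inner conjugate. So $\gamma\in{\rm Aut}(R,S)\setminus K$, and the conjecture is false.

## From the example to all rigid actions: the statements

The same mechanism works whenever it has a chance to.

**Theorem 1.** Let $T$ be a free ergodic measure-preserving action of a countable infinite abelian group $G$. If $T$ is rigid, there is a family $\gamma_\omega\in\overline{{\rm Ad}\,U(S)}$, $\omega\in\{0,1\}^{\mathbb N}$, of automorphisms fixing $S$ pointwise, such that $\gamma_\omega K\neq\gamma_{\omega'}K$ whenever $\omega,\omega'$ differ at infinitely many places. In particular $K\ne{\rm Aut}(R,S)$ and $[{\rm Aut}(R,S):K]=2^{\aleph_0}$.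

**Theorem 2.** For $T$ free ergodic the following are equivalent: (i) $T$ is rigid; (ii) ${\rm Ad}\,U(S)$ is not closed in ${\rm Aut}(R)$; (iii) some $\gamma\in\overline{{\rm Ad}\,U(S)}$ is such that $\gamma(C)$ is not inner conjugate to $C$.

**Theorem 3.** Every countable infinite abelian group $G$ has a free, weakly mixing, rigid measure-preserving action on a non-atomic Lebesgue probability space.

Theorems 1 and 3 together disprove the conjecture for every $G$: for each $G$ it fails for a suitable free weakly mixing action, and for such an action it fails as soon as $T$ is rigid. Weak mixing itself plays no role in the proof of Theorem 1.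

Three conveniences of the example have to be replaced. The elements $e_k$ fixed a given function exactly, while in general $\alpha_{g_n}(f)\to f$ only in the limit (Lemma 4). The translates of $a_n$ were exactly orthogonal (Lemmas 5 and 6). And $c_{w_n}$ was an honest product, because the multiples $je_k$ were all distinct and independent of the earlier ones; in general $G$ may have torsion (Lemma 7).

## Approximate commutation and approximately orthogonal translates

**Lemma 4.** If $g\in G$, $u=\exp(\pm i\,{\rm Re}\,v_g)$ and $f\in C$, then $\|[u,f]\|_2\le\|\alpha_g(f)-f\|_2$.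

*Proof.* Let $k=\pm{\rm Re}\,v_g$. Integrating the derivative of $s\mapsto e^{isk}fe^{i(1-s)k}$ over $[0,1]$ gives $[e^{ik},f]=\int_0^1e^{isk}\,i[k,f]\,e^{i(1-s)k}\,ds$, so $\|[u,f]\|_2\le\|[k,f]\|_2\le\frac12\|[v_g,f]\|_2+\frac12\|[v_{-g},f]\|_2$. Moreover $\|[v_{\pm g},f]\|_2=\|(\alpha_{\pm g}(f)-f)v_{\pm g}\|_2=\|\alpha_g(f)-f\|_2$, where for the minus sign we apply the isometry $\alpha_g$. $\square$

**Lemma 5.** For finite $F\subset G\setminus\{0\}$ and $\delta>0$ there is $a\in U(C)$ with $|\tau(\alpha_g(a)a^*)|\le\delta$ for all $g\in F$.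

*Proof.* The idea is to give $a$ independent random values on the cells of a partition so fine that $T_g$ moves almost every point to another cell.

Identify $(X,\mu)$ with $[0,1)$ and Lebesgue measure, and let $\{P_i\}$ be the dyadic intervals of length $2^{-N}$. Let $B_N$ be the set of $x$ such that $x$ and $T_g^{-1}x$ lie in the same $P_i$ for some $g\in F$. These sets decrease with $N$. If $x\in\bigcap_NB_N$, then, as $F$ is finite, one $g\in F$ serves infinitely many $N$, hence all $N$, and so $T_g^{-1}x=x$. By freeness the intersection is null, so $\mu(B_N)\to0$.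

Put $a=\sum_iz_i1_{P_i}$ with $z_i$ independent and uniform on the unit circle. As $\alpha_g(1_P)=1_{T_gP}$,
$$\tau(\alpha_g(a)a^*)=\sum_{i,j}z_j\bar z_i\,\mu(P_i\cap T_gP_j).$$
The terms $i=j$ sum to $\sum_i\mu(P_i\cap T_gP_i)\le\mu(B_N)$. For the others, let $i\ne j$ and $k\ne l$. The expectation of $z_j\bar z_i\,\overline{z_l\bar z_k}=z_jz_k\bar z_i\bar z_l$ is nonzero only if $\{j,k\}=\{i,l\}$ as multisets; since $j\neq i$, this means $j=l$ and $k=i$, and then it is $1$. So the off-diagonal sum has second moment
$$\sum_{i\ne j}\mu(P_i\cap T_gP_j)^2\le2^{-N}\sum_{i,j}\mu(P_i\cap T_gP_j)=2^{-N}.$$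
Adding over $g\in F$, the expected total of the squared moduli is at most $|F|2^{-N}$. So for some choice of the $z_i$ every off-diagonal sum, $g\in F$, is at most $(|F|2^{-N})^{1/2}$ in modulus. For $N$ large, $\mu(B_N)+(|F|2^{-N})^{1/2}\le\delta$. $\square$

**Lemma 6.** Given $u_1,\dots,u_r\in U(S)$, a finite set $H\subset G$ and $\delta>0$, there is $a\in U(C)$ with
$$\|E_C(u_s^*au_sv_h)\|_2\le\|c_{u_s}\|_\infty+\delta\qquad\text{for all }s\le r,\ h\in H.$$

*Proof.* This is (3) with approximate orthogonality. For $c=c_{u_s}$ and $h\in H$ put $q(g)=\overline{c(g)}c(g-h)$. Then $\|q\|_1\le1$ by Cauchy–Schwarz, and $\|q\|_2\le\|c\|_\infty\|c\|_2=\|c\|_\infty$. Choose a finite $F\subset G$ with $\|q1_{G\setminus F}\|_1\le\delta/2$ for all the finitely many $q$'s. By Lemma 5 choose $a\in U(C)$ with $|\tau(\alpha_k(a)a^*)|\le\delta^2/4$ for all $k\in(F-F)\setminus\{0\}$. Since $\tau(\alpha_{-g}(a)\alpha_{-g'}(a)^*)=\tau(\alpha_{g'-g}(a)a^*)$, which is $1$ for $g=g'$,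
$$\Big\|\sum_{g\in F}q(g)\alpha_{-g}(a)\Big\|_2^2=\sum_{g,g'\in F}q(g)\overline{q(g')}\,\tau(\alpha_{g'-g}(a)a^*)\le\|q\|_2^2+\frac{\delta^2}4\|q\|_1^2\le\Big(\|c\|_\infty+\frac\delta2\Big)^2.$$
The terms $g\notin F$ in (2) contribute at most $\|q1_{G\setminus F}\|_1\le\delta/2$. Now apply Lemma 2. $\square$

## Convolution with $\exp(\pm i\,{\rm Re}\,v_{g_n})$ contracts the sup norm

Torsion changes the coefficients of $\exp(i\,{\rm Re}\,v_g)$. If $2g=0$ and $g\ne0$, then ${\rm Re}\,v_g=v_g$ and $v_g^2=1$, so $\exp(i\,{\rm Re}\,v_g)=\cos1+i\sin1\;v_g$: the infinitely many $\beta_j$ have been added up in two classes, and the largest coefficient is $\sin1<1$. Care is needed here. With the factor $\pi$ in the exponent we would get $\exp(i\pi v_g)=\cos\pi=-1$, a scalar, and no spreading at all. The next lemma shows that $\exp(i\,{\rm Re}\,v_g)$ itself is good for every order of torsion.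

**Lemma 7.** Let $T$ be free and rigid. There are a sequence $g_n\in G\setminus\{0\}$ with $\alpha_{g_n}\to{\rm id}$ and a constant $\kappa<1$ such that, with $b_n^\pm=c_{\exp(\pm i{\rm Re}\,v_{g_n})}$, for every $c\in\ell^2(G)$
$$\limsup_n\|c*b_n^\pm\|_\infty\le\kappa\|c\|_\infty.$$

*Proof.* **Step 1: control the multiples $jg_n$.** Start with any rigidity sequence. A sequence in a countable set has a subsequence that is constant or leaves every finite set. So by a diagonal argument over $j\in\mathbb Z$ we may pass to a subsequence such that, for each $j$, either $jg_n\to\infty$ (it leaves every finite set) or $jg_n$ is eventually equal to a constant $s$. In the second case, $\|\alpha_{jg_n}(f)-f\|_2\le|j|\,\|\alpha_{g_n}(f)-f\|_2\to0$ gives $\alpha_s={\rm id}$, so $s=0$ by freeness. The set $J=\{j:jg_n=0\text{ eventually}\}$ is a subgroup of $\mathbb Z$ and does not contain $1$. Hence $J=m\mathbb Z$ with $m=0$ or $m\ge2$, and $jg_n\to\infty$ for $j\notin J$.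

**Step 2: write the coefficients and define $\kappa$.** With $F(\theta)=e^{i\cos\theta}=\sum_j\beta_je^{ij\theta}$ as before, $\exp(i\,{\rm Re}\,v_g)=\sum_j\beta_jv_{jg}$, so $b_n^+=\sum_j\beta_j\delta_{jg_n}$ (coinciding points add up). The function $\overline F$ has coefficients $\bar\beta_{-j}=\bar\beta_j$, because $F$ is even; so $b_n^-=\sum_j\bar\beta_j\delta_{jg_n}$. Put $\beta_r^{(m)}=\sum_{j\equiv r\,(m)}\beta_j$ for $m\ge2$ and $r$ modulo $m$, and $\beta^{(0)}_r=\beta_r$ for $r\in\mathbb Z$. Let $\kappa=\sup_r|\beta_r^{(m)}|$.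

**Step 3: show $\kappa<1$.** Let $\Lambda=\frac{2\pi}m\mathbb Z/2\pi\mathbb Z$ if $m\ge2$ and $\Lambda=\mathbb R/2\pi\mathbb Z$ if $m=0$. On $\Lambda$ the function $e^{ij\theta}$ depends only on $j$ modulo $m$, so $F(\theta)=\sum_r\beta_r^{(m)}e^{ir\theta}$ there. Since $|F|=1$, Parseval on the group $\Lambda$ gives $\sum_r|\beta_r^{(m)}|^2=1$. So the supremum is attained and is at most $1$. Suppose $|\beta_r^{(m)}|=1$. Then the other coefficients vanish and $F(\theta)=F(0)e^{ir\theta}$ on $\Lambda$. As $F$ is even, $e^{ir\theta}=e^{-ir\theta}$, so $e^{ir\theta}=\pm1$ on $\Lambda$. Hence $e^{i(\cos\theta-1)}=\pm1$, that is, $\cos\theta-1\in\pi\mathbb Z$ for all $\theta\in\Lambda$. Take $\theta=2\pi/m$ if $m\ge2$ and $\theta=\pi/2$ if $m=0$. Then $\cos\theta-1\in[-2,0)$, an interval which contains no multiple of $\pi$. This is a contradiction.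

**Step 4: the estimate.** We treat $b_n=b_n^+$; for $b_n^-$ replace $\beta_j$ by $\bar\beta_j$, which changes no modulus below. Let $\delta>0$. Choose a finite $D\subset G$ such that $c'=c1_D$ satisfies $\|c-c'\|_2\le\delta$, and $M$ with $\sum_{|j|>M}|\beta_j|\le\delta$. Since $\|b_n\|_2=1$, Cauchy–Schwarz gives $\|(c-c')*b_n\|_\infty\le\delta$. The part of $b_n$ coming from $|j|>M$ contributes at most $\delta\|c\|_\infty$ to $\|c'*b_n\|_\infty$. There remains $\sum_{|j|\le M}\beta_jc'(x-jg_n)$.

By Step 1, for $n$ large and all $|i|\le2M$: $ig_n=0$ if $i\in m\mathbb Z$, and $ig_n\notin D-D$ otherwise. Fix $x$. If $|j|,|j'|\le M$ and both $x-jg_n$ and $x-j'g_n$ lie in $D$, then $(j-j')g_n\in D-D$, so $j\equiv j'$ modulo $m$ (for $m=0$: $j=j'$). Conversely, if $j\equiv j'$ modulo $m$, then $jg_n=j'g_n$. So the indices $|j|\le M$ with $x-jg_n\in D$ are either none, or exactly those in one residue class $r$, and for all of these $x-jg_n$ is the same point. Therefore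
$$\Big|\sum_{|j|\le M}\beta_jc'(x-jg_n)\Big|\le\|c\|_\infty\max_{r}\Big|\sum_{j\equiv r,\ |j|\le M}\beta_j\Big|\le\|c\|_\infty(\kappa+\delta).$$
Altogether $\limsup_n\|c*b_n\|_\infty\le\|c\|_\infty(\kappa+2\delta)+\delta$. Let $\delta\to0$. $\square$

## Continuum many cosets of $K$: proof of Theorem 1

Let $T$ be free, ergodic and rigid. Take $(g_n)$ and $\kappa$ from Lemma 7 and put $\kappa_1=\frac{1+\kappa}2$, so $\kappa<\kappa_1<1$. Enumerate $G=\{h_1,h_2,\dots\}$ and let $(f_j)$ be a $\|\cdot\|_2$-dense sequence in the unit ball of $C$.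

**Step 1: choose the factors $u_k$ and the test unitaries $a_n$ alternately.** The order matters. The unitary $a_n$ must test the product of $u_1,\dots,u_n$, so it is chosen after them; all later factors must almost commute with $a_n$, so they are chosen after $a_n$. Exponents $-1$ are included because we shall compare $\gamma_\omega$ with $\gamma_{\omega'}$.

We choose $s_k\in\{g_n\}$, $u_k=\exp(i\,{\rm Re}\,v_{s_k})$ and $a_n\in U(C)$. For $\varepsilon\in\{-1,0,1\}^n$ let $w_\varepsilon=\prod_{k\le n}u_k^{\varepsilon_k}\in U(S)$ and let $|\varepsilon|$ be the number of nonzero entries. We maintain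
$$\|c_{w_\varepsilon}\|_\infty\le\kappa_1^{|\varepsilon|}\qquad(\varepsilon\in\{-1,0,1\}^n).\tag{4}$$
For $n=0$ we have $w=1$ and $c_1=\delta_0$, so (4) holds. Suppose $u_1,\dots,u_n$ are chosen.

If $n\ge1$, use Lemma 6 with $\delta=\frac1n$ and then (4) to choose $a_n\in U(C)$ with
$$\|E_C(w_\varepsilon^*a_nw_\varepsilon v_{h_i})\|_2\le\kappa_1^{|\varepsilon|}+\frac1n\qquad\text{for all }\varepsilon\in\{-1,0,1\}^n,\ i\le n.\tag{5}$$

Then choose $s_{n+1}$ in the sequence $(g_k)$ so far out that
$$\|\alpha_{s_{n+1}}(x)-x\|_2\le2^{-n-1}\quad\text{for }x\in\{a_1,\dots,a_n,f_1,\dots,f_n\}$$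
and $\|c_{w_\varepsilon}*c_{u_{n+1}^{\pm1}}\|_\infty\le\kappa_1\|c_{w_\varepsilon}\|_\infty$ for all $\varepsilon\in\{-1,0,1\}^n$. The first is possible by rigidity. The second is possible by Lemma 7, as there are finitely many $\varepsilon$, $\kappa<\kappa_1$ and $\|c_{w_\varepsilon}\|_\infty>0$. Since $c_{w_\varepsilon u_{n+1}^{\pm1}}=c_{w_\varepsilon}*c_{u_{n+1}^{\pm1}}$, (4) holds for $n+1$; when $\varepsilon_{n+1}=0$ nothing changes.

By Lemma 4 the choice of $s_m$ gives
$$\|[u_m,a_n]\|_2\le2^{-m},\qquad\|[u_m,f_n]\|_2\le2^{-m}\qquad(n<m).\tag{6}$$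

**Step 2: obtain the automorphisms.** By (6), $\sum_k\|[u_k,f_j]\|_2<\infty$ for each $j$. So Lemma 1, with $\mathcal F=\{f_j\}$, gives $\gamma_\varepsilon\in\overline{{\rm Ad}\,U(S)}\subset{\rm Aut}(R,S)$ for every $\varepsilon\in\{-1,0,1\}^{\mathbb N}$, fixing $S$ pointwise, with $\gamma_\varepsilon^{-1}=\gamma_{-\varepsilon}=\lim{\rm Ad}\,w_{\varepsilon|n}^*$.

**Step 3: if $\varepsilon$ has infinitely many nonzero entries, then $\gamma_\varepsilon(C)$ and $C$ are not inner conjugate.** Write $w_n=w_{\varepsilon|n}$. By (1), applied to $-\varepsilon$ and $x=a_n$, and by (6),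
$$\|\gamma_\varepsilon^{-1}(a_n)-w_n^*a_nw_n\|_2\le\sum_{m>n}2^{-m}=2^{-n}.$$
Let $h=h_i\in G$. For $n\ge i$, (5) gives
$$\|E_C(\gamma_\varepsilon^{-1}(a_n)v_h)\|_2\le2^{-n}+\kappa_1^{|\varepsilon|n|}+\frac1n\longrightarrow0,$$
where the exponent, the number of nonzero entries among $\varepsilon_1,\dots,\varepsilon_n$, tends to infinity. Lemma 3 finishes this step.

**Step 4: count cosets.** Let $\omega,\omega'\in\{0,1\}^{\mathbb N}$. Then $\omega'-\omega\in\{-1,0,1\}^{\mathbb N}$, and by Lemma 1 $\gamma_\omega^{-1}\gamma_{\omega'}=\gamma_{-\omega}\gamma_{\omega'}=\gamma_{\omega'-\omega}$. If $\omega,\omega'$ differ at infinitely many places, Step 3 gives $\gamma_\omega^{-1}\gamma_{\omega'}\notin K$, that is, $\gamma_\omega K\ne\gamma_{\omega'}K$. Each class of $\{0,1\}^{\mathbb N}$ modulo finite changes is countable, so there are $2^{\aleph_0}$ classes, and the index is at least $2^{\aleph_0}$. Conversely, an automorphism of $R$ preserves $\tau$, so it is $\|\cdot\|_2$-isometric and determined by its values on a countable $\|\cdot\|_2$-dense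 subset of $R$. As $R$ has cardinality $2^{\aleph_0}$, there are at most $(2^{\aleph_0})^{\aleph_0}=2^{\aleph_0}$ automorphisms. So the index is exactly $2^{\aleph_0}$. $\blacksquare$

## Rigidity is equivalent to ${\rm Ad}\,U(S)$ not being closed: proof of Theorem 2

**(i)⇒(iii).** By Theorem 1, applied to $\omega=(1,1,\dots)$ and $\omega'=0$, where $\gamma_0={\rm id}$, we get $\gamma_\omega\notin K$, with $\gamma_\omega\in\overline{{\rm Ad}\,U(S)}$.

**(iii)⇒(ii).** If ${\rm Ad}\,U(S)$ were closed, the $\gamma$ of (iii) would be ${\rm Ad}\,u$ with $u\in U(S)$, and $\gamma(C)=uCu^*$.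

**(ii)⇒(i).** We suppose that $T$ is not rigid and show that ${\rm Ad}\,U(S)$ is closed.

*A uniform gap.* There are $f_1,\dots,f_k\in C$ and $\delta>0$ with $\sum_j\|\alpha_g(f_j)-f_j\|_2^2\ge\delta$ for all $g\ne0$. Otherwise, let $(f_j)$ be $\|\cdot\|_2$-dense in the unit ball of $C$. For each $k$ the inequality fails for $f_1,\dots,f_k$ and $\delta=1/k$, so there is $g_k\neq0$ with $\sum_{j\le k}\|\alpha_{g_k}(f_j)-f_j\|_2^2<1/k$. Then $\alpha_{g_k}(f_j)\to f_j$ for every $j$, and by density and scaling $\alpha_{g_k}(f)\to f$ for every $f\in C$, so $T$ is rigid.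

*The gap forces the $u_n$ to converge up to scalars.* Let $u_n\in U(S)$ with ${\rm Ad}\,u_n\to\gamma\in{\rm Aut}(R)$; sequences suffice, as ${\rm Aut}(R)$ is metrizable. Multiplying $[u_n^*u_m,f_j]$ by $u_n$ on the left and $u_m^*$ on the right gives
$$\|[u_n^*u_m,f_j]\|_2=\|u_mf_ju_m^*-u_nf_ju_n^*\|_2\to0\qquad(n,m\to\infty).$$
For $u\in S$ we have $[u,f]=\sum_gc_u(g)(\alpha_g(f)-f)v_g$, a sum of orthogonal terms. With $u=u_n^*u_m$, a unitary with $c_u(0)=\tau(u)$,
$$\sum_j\|[u,f_j]\|_2^2=\sum_g|c_u(g)|^2\sum_j\|\alpha_g(f_j)-f_j\|_2^2\ge\delta\sum_{g\ne0}|c_u(g)|^2=\delta\big(1-|\tau(u_n^*u_m)|^2\big).$$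
Hence $|\tau(u_n^*u_m)|\to1$, that is, $\min_{|\lambda|=1}\|u_m-\lambda u_n\|_2^2=2-2|\tau(u_n^*u_m)|\to0$.

*The limit is inner.* Pass to a subsequence $(u_{n_k})$ with $\min_{|\lambda|=1}\|u_{n_{k+1}}-\lambda u_{n_k}\|_2\le2^{-k}$. Put $\lambda_1=1$ and choose scalars $\lambda_k$ of modulus $1$ successively with $\|\lambda_{k+1}u_{n_{k+1}}-\lambda_ku_{n_k}\|_2\le2^{-k}$. Then $(\lambda_ku_{n_k})$ is $\|\cdot\|_2$-Cauchy in the unit ball of $S$, so it converges to some $u\in S$. Since products of bounded $\|\cdot\|_2$-convergent sequences converge, $u^*u=uu^*=1$, and ${\rm Ad}\,u_{n_k}={\rm Ad}(\lambda_ku_{n_k})\to{\rm Ad}\,u$. So $\gamma={\rm Ad}\,u$ with $u\in U(S)$. $\blacksquare$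

So limits of ${\rm Ad}\,u_n$, $u_n\in U(S)$, leave $K$ for some choice of the $u_n$ exactly when $T$ is rigid. For non-rigid $T$, for example mixing $T$, we have $\overline{{\rm Ad}\,U(S)}={\rm Ad}\,U(S)\subset K$, and nothing is claimed here about automorphisms outside this group.

## Weakly mixing rigid actions of every $G$ from measures on $\hat G$: proof of Theorem 3

We look for a measure $\sigma$ on the dual group which is atomless (this will give weak mixing) but for which some characters $\chi\mapsto\chi(g_k)$ are close to $1$ in $L^2(\sigma)$ (this will give rigidity). Then we let the Gaussian construction turn $\sigma$ into an action.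

**Step 1: the measure, by Baire category.** The dual $\hat G$ is an infinite compact metrizable group. It has no isolated points, since otherwise it would be discrete and compact, hence finite. Its Haar measure has no atoms, since all atoms would have the same mass. Let $P$ be the compact metrizable space of Borel probability measures on $\hat G$ with the weak* topology. Finitely supported measures are dense in $P$. The following sets are open and dense.

* $A_k=\{\sigma:\sigma(\{\chi\})<1/k\ \text{for all }\chi\}$. *Open:* let $\sigma_n\to\sigma$ with $\sigma_n(\{\chi_n\})\ge1/k$, and pass to a subsequence with $\chi_n\to\chi$. For every closed neighborhood $V$ of $\chi$, $\sigma(V)\ge\limsup\sigma_n(V)\ge1/k$. Shrinking $V$ gives $\sigma(\{\chi\})\ge1/k$. So the complement is closed. *Dense:* a point mass is a limit of normalized restrictions of Haar measure to shrinking neighborhoods. So every finitely supported measure is a limit of atomless measures, which lie in $A_k$.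
* $B_k=\bigcup_{g\ne0}\{\sigma:\int|\chi(g)-1|^2d\sigma(\chi)<1/k\}$. *Open:* the integrand is continuous in $\chi$. *Dense:* $B_k$ contains every finitely supported measure. Indeed, let the support be $F$ and consider $G\to\mathbb T^F$, $g\mapsto(\chi(g))_{\chi\in F}$. Since $G$ is infinite and $\mathbb T^F$ is compact, there are distinct $g,g'$ with images as close as we like, and $|\chi(g-g')-1|=|\chi(g)-\chi(g')|$ is then small for all $\chi\in F$. Use $g-g'\neq0$.
* $D_U=\{\sigma:\sigma(U)>0\}$, for $U$ in a countable base of nonempty open sets. *Open:* if $\sigma_n\to\sigma$, then $\liminf\sigma_n(U)\ge\sigma(U)$. *Dense:* for $\chi\in U$ and $t\downarrow0$, $(1-t)\sigma+t\delta_\chi\in D_U$ tends to $\sigma$.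

By Baire there is $\sigma_0$ in all these sets. Let $\sigma$ be the average of $\sigma_0$ and its image under $\chi\mapsto\bar\chi$. Then $\sigma$ is symmetric, atomless and of full support. Since $|\bar\chi(g)-1|=|\chi(g)-1|$, there are $g_k\ne0$ with $\int|\chi(g_k)-1|^2d\sigma<1/k$.

**Step 2: the action.** Let $\pi(g)$ be multiplication by $\chi(g)$ on $L^2(\hat G,\sigma)$. The set $H=\{f:f(\bar\chi)=\overline{f(\chi)}\}$ is a real Hilbert space: by symmetry of $\sigma$, $\int f_1\bar f_2\,d\sigma$ is real for $f_1,f_2\in H$. It is $\pi(g)$-invariant, because $\bar\chi(g)=\overline{\chi(g)}$. Its complexification is $L^2(\hat G,\sigma)$: with $f^\sharp(\chi)=\overline{f(\bar\chi)}$, both $\frac12(f+f^\sharp)$ and $\frac1{2i}(f-f^\sharp)$ lie in $H$.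

Recall the Gaussian construction. From an orthonormal basis of $H$, which is infinite because $\sigma$ is atomless, form $X=\mathbb R^{\mathbb N}$ with the product of standard Gaussian measures. This is a non-atomic Lebesgue probability space. Each $\xi\in H$ gives a centered Gaussian variable on $X$, linearly and isometrically, and the orthogonal representation of $G$ on $H$ yields a measure-preserving action $T$ on $X$ under which $\alpha_g$ sends the variable of $\xi$ to that of $\pi(g)\xi$. By the standard Wiener chaos decomposition (see e.g. Kechris, *Global Aspects of Ergodic Group Actions*, AMS 2010, appendix on Gaussian actions; or Cornfeld–Fomin–Sinai, *Ergodic Theory*), the representation $\alpha$ on $L^2(X)$ is $\bigoplus_{n\ge0}{\rm Sym}^n\pi$, where ${\rm Sym}^0\pi$ is the constants.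

**Step 3: $T$ is weakly mixing.** ${\rm Sym}^n\pi$ sits in $L^2(\hat G^n,\sigma^n)$, with $g$ acting as multiplication by $\chi_1(g)\cdots\chi_n(g)$. Let $n\ge1$ and let $\xi$ be an eigenvector with eigencharacter $\psi$. As $G$ is countable, at almost every point where $\xi\ne0$ we have $\chi_1(g)\cdots\chi_n(g)=\psi(g)$ for all $g$. So $\xi$ is supported on $\{\chi_1\cdots\chi_n=\psi\}$. For given $\chi_1,\dots,\chi_{n-1}$ this set contains only one $\chi_n$, so it is $\sigma^n$-null by Fubini, as $\sigma$ is atomless. Hence $\xi=0$. The components of an eigenfunction in the summands ${\rm Sym}^n\pi$ are zero or eigenvectors, so every eigenfunction is constant. Since $G$ is abelian, this is weak mixing, and in particular $T$ is ergodic.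

**Step 4: $T$ is rigid.** For bounded $f$, $\|\pi(g_k)f-f\|_2^2=\int|\chi(g_k)-1|^2|f|^2d\sigma\le\|f\|_\infty^2/k$. Bounded functions are dense and the $\pi(g_k)$ are unitary, so $\pi(g_k)\to1$ strongly. Then $\pi(g_k)^{\otimes n}\to1$ on elementary tensors, hence strongly, for each $n$, and the same holds for its restriction ${\rm Sym}^n\pi(g_k)$. Finally $\alpha_{g_k}\to1$ strongly on the direct sum, because it does so on vectors with finitely many nonzero components. So $\alpha_{g_k}\to{\rm id}$.

**Step 5: $T$ is free.** Let $g\ne0$. Characters separate the points of $G$, so $\{\chi:\chi(g)\ne1\}$ is a nonempty open set, and it has positive $\sigma$-measure because $\sigma$ has full support. So $\pi(g)={\rm Sym}^1\pi(g)\neq1$, and $T_g\ne{\rm id}$. Since $G$ is abelian, the set of fixed points of $T_g$ is $G$-invariant modulo null sets. By ergodicity it has measure $0$ or $1$. It does not have measure $1$, so it has measure $0$. $\blacksquare$
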